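# Spectra of sums of positive definite functions determine the group

## Two, three and four points by hand

Take the group $\mathbb Z/3$ and a positive definite function $f$ on it. Such a function satisfies $f(-x)=\overline{f(x)}$ and $|f(x)|\le f(0)$, so it has the form
$$f(0)=p\ge 0,\qquad f(1)=w,\qquad f(2)=\bar w,\qquad |w|\le p .$$
(Not every such triple is positive definite, but we shall not need to know which ones are.) Let $\sigma(f)=\{p,w,\bar w\}$ be its set of values. Suppose $T$ is a map from the positive definite functions on $\mathbb Z/3$ to themselves, with no linearity assumed, and suppose that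
$$\sigma(Tf+Tg)=\sigma(f+g)\qquad\text{for all }f,g .$$
What can $T$ be?

Put $f=g$ and divide by $2$: $\sigma(Tf)=\sigma(f)$. Write $P,W,\overline W$ for the values of $Tf$. The value at $0$ is the one with the largest real part, so $P=p$. Then $\{p,W,\overline W\}=\{p,w,\bar w\}$ forces $W\in\{w,\bar w\}$. So $Tf$ is $f$ or $\bar f$, but so far the choice may change from one $f$ to the next. Now use two functions. Suppose $Tf=f\neq\bar f$ and $Tg=\bar g\ne g$, and let $s=\operatorname{Im}f(1)\neq0$, $t=\operatorname{Im}g(1)\ne0$. The largest imaginary part in $\sigma(f+g)$ is $|s+t|$; in $\sigma(Tf+Tg)$ it is $|s-t|$. These are equal only if $st=0$, a contradiction. Hence either $Tf=f$ for all $f$, or $Tf=\bar f$ for all $f$, that is, $Tf(x)=f(-x)$. Both maps are compositions with a group automorphism.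

On $\mathbb Z/2$ it is easier still: $f$ is real, $f(0)$ is the maximum of $\sigma(f)$ and $f(1)$ is the minimum, so $T$ is the identity.

Now drop positive definiteness and let $T$ act on all functions on $\mathbb Z/3$. The transposition $\varphi$ of $0$ and $1$ gives $Tf=f\circ\varphi$, and $\sigma(Tf+Tg)=\sigma(f+g)$ still holds, because composing with a bijection does not change the set of values. This $\varphi$ is not a group automorphism. In the same way any bijection between $\mathbb Z/4$ and $(\mathbb Z/2)^2$ gives such a map between the algebras of all functions. On the positive definite functions, however, these two groups are told apart at once. The character $f=(1,i,-1,-i)$ of $\mathbb Z/4$ has $\sigma(f)=\{1,i,-1,-i\}$, while a positive definite function on $(\mathbb Z/2)^2$ is real, since $x=-x$ there. No $Tf$ can have the right spectrum.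

So the values of sums, tested only on positive definite functions, seem to remember the group law. We ask whether this is so for every locally compact group, where the functions come from the Fourier algebra.

## The Fourier algebra, its positive cone and its dual

Locally compact groups are Hausdorff here. Let $G$ be one, with left Haar measure $|\cdot|$ and left regular representation $(\lambda(x)\xi)(t)=\xi(x^{-1}t)$ on $L^2(G)$. Inner products are linear in the first variable.

**Definition (Fourier algebra).** $A(G)$ is the set of functions $f(x)=\langle\lambda(x)\xi,\eta\rangle$ with $\xi,\eta\in L^2(G)$, with the norm $\|f\|=\inf\|\xi\|_2\|\eta\|_2$ over all such representations of $f$.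

With pointwise operations $A(G)$ is a semi-simple commutative Banach algebra, it is contained in $C_0(G)$, and its Gelfand spectrum is $G$. Clearly $\|f\|_\infty\le\|f\|$. For abelian $G$ it consists of the Fourier transforms of functions in $L^1(\widehat G)$, with the $L^1$ norm. For finite $G$ it contains all functions on $G$. If $G$ is non-compact we put $f(\infty)=0$. The spectrum of $f$ (in the unitization if $A(G)$ has no unit) is
$$\sigma(f)=f(G)\ \text{ if $G$ is compact},\qquad \sigma(f)=f(G)\cup\{0\}\ \text{ if $G$ is non-compact.}$$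
It is compact, and so is its convex hull $\operatorname{co}\sigma(f)$.

**Definition (positive cone).** A continuous function $f$ is positive definite if $\sum_{j,k}\bar c_jc_k f(x_j^{-1}x_k)\ge0$ for all finite choices of $x_j\in G$, $c_j\in\mathbb C$. Let $P(G)$ be the cone of these functions and $A(G)_+=P(G)\cap A(G)$. A real-linear map $S:A(G)\to A(H)$ is positive if $S(A(G)_+)\subseteq A(H)_+$.

For $\xi\in L^2(G)$ the function $f_\xi=\langle\lambda(\cdot)\xi,\xi\rangle$ is in $A(G)_+$, because $\sum\bar c_jc_kf_\xi(x_j^{-1}x_k)=\|\sum c_k\lambda(x_k)\xi\|^2$. For instance, on $\mathbb Z$ with $\xi=\delta_0-\delta_3$,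
$$f_\xi=2\delta_0-\delta_3-\delta_{-3},\qquad \sum_n f_\xi(n)e^{in\theta}=2-2\cos3\theta\ge0 .$$

For $f\in A(G)_+$ we use the textbook facts $f(x^{-1})=\overline{f(x)}$ and $|f(x)|\le f(e)$. Hence $f(x)$ is real whenever $x=x^{-1}$, $\operatorname{Re}f(x)=\operatorname{Re}f(x^{-1})$, and $f(e)=\|f\|_\infty=\max\operatorname{Re}\sigma(f)$. Also $\bar f\in A(G)_+$, since conjugation preserves positive definiteness and $\overline{\langle\lambda(x)\xi,\eta\rangle}=\langle\lambda(x)\bar\xi,\bar\eta\rangle$. By polarization, $4\langle\lambda(\cdot)\xi,\eta\rangle=\sum_{k=0}^3i^kf_{\xi+i^k\eta}$, so $A(G)_+$ spans $A(G)$ over $\mathbb C$.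

**Definition (group von Neumann algebra).** $VN(G)$ is the strong operator closure of the linear span of $\lambda(G)$ in the bounded operators on $L^2(G)$.

It is the dual space of $A(G)$: for $a\in VN(G)$ and $f=\langle\lambda(\cdot)\xi,\eta\rangle$ the pairing is $\langle f,a\rangle=\langle a\xi,\eta\rangle$. In particular $\langle f,\lambda(x)\rangle=f(x)$. For $G=\mathbb Z/2$, the elements of $VN(G)$ are $s\lambda(0)+t\lambda(1)=\begin{pmatrix}s&t\\t&s\end{pmatrix}$, and such an element pairs with $f$ to $sf(0)+tf(1)$.

## The theorem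

The following question is posed in Shiho Oi and Kaito Sato, "Spectrally additive maps on the positive cones of the Wiener algebra", arXiv:2512.01173 (2025). Let $T:A(G)_+\to A(H)_+$ be a surjective map with
$$\sigma(T(f)+T(g))=\sigma(f+g)\qquad(f,g\in A(G)_+).$$
Does $T$ extend to a positive real-linear isometry of $A(G)$ onto $A(H)$? Are $G$ and $H$ isomorphic as topological groups? On the whole algebra the answer to the second question is no. A surjection $T:A(G)\to A(H)$ with the same property for all $f,g\in A(G)$ is exactly an algebra isomorphism $f\mapsto f\circ\varphi$ with $\varphi:H\to G$ a homeomorphism, and $\varphi$ need not be a group isomorphism; we saw this on four points. On the cone both answers are yes, and less than the spectrum is needed.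

**Theorem 1.** Let $G,H$ be locally compact groups and $T:A(G)_+\to A(H)_+$ a surjection with
$$\operatorname{co}\sigma(T(f)+T(g))=\operatorname{co}\sigma(f+g)\qquad(f,g\in A(G)_+).\tag{1}$$
Then there is a homeomorphism $\varphi:H\to G$, either a group isomorphism or a group anti-isomorphism, with $T(f)=f\circ\varphi$ for all $f\in A(G)_+$. Consequently:

* (a) $\tilde T(f)=f\circ\varphi$ is a complex-linear, positive, isometric algebra isomorphism of $A(G)$ onto $A(H)$ extending $T$.
* (b) $G$ and $H$ are topologically isomorphic as groups.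

Conversely, if $\varphi:H\to G$ is a topological isomorphism or anti-isomorphism, then $f\mapsto f\circ\varphi$ is a bijection $A(G)_+\to A(H)_+$ with $\sigma(Tf+Tg)=\sigma(f+g)$ for all $f,g\in A(G)_+$.

The condition in the question implies (1), so the theorem answers both parts of the question with yes.

Anti-isomorphisms really occur. Let $G$ be non-abelian and $Tf=\bar f$, so $Tf(x)=f(x^{-1})$. For $h=f+g\in A(G)_+$ the set $\sigma(h)$ is invariant under conjugation, because $h(x^{-1})=\overline{h(x)}$; so $\sigma(Tf+Tg)=\sigma(f+g)$. Here $\varphi$ is inversion, which is not a homomorphism on a non-abelian group. No other $\varphi$ gives the same $T$, since $A(G)_+$ spans $A(G)$, which separates points.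

**Matched pairs.** Call $(f,g)\in A(G)_+\times A(H)_+$ *matched* if $g=Tf$. Every $f\in A(G)_+$ occurs in a matched pair, every $g\in A(H)_+$ occurs in one (this is surjectivity), and (1) says
$$\operatorname{co}\sigma(f_1+f_2)=\operatorname{co}\sigma(g_1+g_2)\qquad\text{for matched }(f_1,g_1),(f_2,g_2).\tag{2}$$
These three properties are all that we use until $\varphi$ is built, and they are symmetric in $G$ and $H$. So every lemma stated from a point of $H$ also holds from a point of $G$ with the roles exchanged. We call this "the symmetric version".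

For $f\in A(G)_+$ put $m(f)=\min\operatorname{Re}\sigma(f)$ and $J(f)=\max\operatorname{Im}\sigma(f)$. These numbers, and $f(e)=\max\operatorname{Re}\sigma(f)$, depend only on $\operatorname{co}\sigma(f)$. Taking both pairs in (2) equal and scaling by $\frac12$ gives $\operatorname{co}\sigma(f)=\operatorname{co}\sigma(g)$ for a matched pair $(f,g)$. Hence, for matched pairs,
$$f(e)=g(e),\quad m(f)=m(g),\quad J(f)=J(g),\quad m(f_1+f_2)=m(g_1+g_2),\quad J(f_1+f_2)=J(g_1+g_2).\tag{3}$$
If $m(f)<0$, then $m(f)$ is not the extra spectral value $0$, so it equals $\operatorname{Re}f(x)$ for some $x\in G$. In the same way a value $J(f)>0$ is attained on $G$.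

## Peaks live at the identity; dips do not

To show that a map preserving some spectral data is a composition map, the natural first attempt is to use peak functions: choose $k$ whose modulus is large near $y\in H$ and small elsewhere, let $h$ be matched with $k$, and see where $h$ peaks. On the cone this fails at once. Every $k\in A(H)_+$ satisfies $|k|\le k(e)$, so no element of the cone can peak at $y$ and be smaller at $e$. The largest element of the spectrum always describes the point $e$ and nothing else. The loss is real, as $\mathbb Z/4$ and $(\mathbb Z/2)^2$ will show in the last section: the spectral radius of sums does not determine the group.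

A function in the cone can, however, have its most *negative* real part at a chosen place. On $\mathbb Z$ the function $2\delta_0-\delta_3-\delta_{-3}$ has minimum $-1$, attained exactly at $\pm3$. It can also have its largest *imaginary* part at a chosen place: $2\delta_0+i\delta_3-i\delta_{-3}$ has $\sum_n f(n)e^{in\theta}=2-2\sin3\theta\ge0$, and its largest imaginary part $1$ occurs exactly at $3$. Here is the same construction on any group.

**Construction of the bumps.** Let $V$ be a compact symmetric neighborhood of $e$ in $G$, $u=|V|^{-1/2}1_V$, and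
$$v(z)=\langle\lambda(z)u,u\rangle=\frac{|zV\cap V|}{|V|}.$$
Then $v\in A(G)_+$, $0\le v\le1$, $v(e)=1$ and $v=0$ off $V^2$. Let $x\in G\setminus\{e\}$ and $|c|=1$, with $c=\pm1$ if $x^2=e$. Put $\xi=u+\bar c\,\lambda(x)u$. Expanding $\langle\lambda(z)\xi,\xi\rangle$ gives
$$b(z)=v(z)+v(x^{-1}zx)+c\,v(x^{-1}z)+\bar c\,v(zx).\tag{4}$$
Let $\beta_{x,c,V}=b$ if $x^2\ne e$ and $\beta_{x,c,V}=\frac12b$ if $x^2=e$. The four terms vanish off $V^2$, $xV^2x^{-1}$, $xV^2$ and $V^2x^{-1}=(xV^2)^{-1}$ respectively. Put
$$W_V(x)=V^2\cup xV^2x^{-1},\qquad N_V(x)=xV^2\cup V^2x^{-1}.$$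
As $V$ shrinks to $e$, the compact sets $W_V(x)$ shrink to $\{e\}$ and $N_V(x)$ to $\{x,x^{-1}\}$: they lie in any given neighborhoods of these sets once $V$ is small. Call $V$ *admissible* for $x$ if $W_V(x)\cap N_V(x)=\emptyset$ and, when $x^2\ne e$, also $xV^2\cap V^2x^{-1}=\emptyset$. Since $e\notin\{x,x^{-1}\}$ and $G$ is Hausdorff, all small $V$ are admissible, and a smaller $V$ stays admissible.

**Lemma 2.** For $V$ admissible for $x$, the function $\beta=\beta_{x,c,V}\in A(G)_+$ has these properties:

* $\beta\ge0$ on $W_V(x)$, and $\beta=0$ off $W_V(x)\cup N_V(x)$;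
* if $x^2\ne e$, then $\beta\in c[0,1]$ on $xV^2$ and $\beta\in\bar c[0,1]$ on $V^2x^{-1}$;
* if $x^2=e$, then $\beta\in c[0,1]$ on $N_V(x)$;
* $\beta(x)=c$.

*Proof.* On $W_V(x)$ the last two terms of (4) vanish, so $\beta$ is a non-negative multiple of $v(z)+v(x^{-1}zx)$. Off $W_V(x)\cup N_V(x)$ all terms vanish. On $N_V(x)$ the first two terms vanish. If $x^2\neq e$, then on $xV^2$ only $c\,v(x^{-1}z)$ survives, and on $V^2x^{-1}$ only $\bar c\,v(zx)$; at $z=x\in xV^2$ we get $c\,v(e)=c$. If $x^2=e$, then $c=\bar c$ and on $N_V(x)$ we have $\beta(z)=\frac c2\big(v(x^{-1}z)+v(zx)\big)\in c[0,1]$; at $z=x$ this is $\frac c2(v(e)+v(x^2))=c$. $\square$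

**Lemma 3.** If $x_1,x_2\in G\setminus\{e\}$ and $C\ge0$ satisfy $\operatorname{Re}f(x_1)\le\operatorname{Re}f(x_2)+C$ for all $f\in A(G)_+$, then $x_2\in\{x_1,x_1^{-1}\}$.

*Proof.* Replace $f$ by $rf$, divide by $r$ and let $r\to\infty$: $\operatorname{Re}f(x_1)\le\operatorname{Re}f(x_2)$ for all $f$. If $x_2\notin\{x_1,x_1^{-1}\}$, then, as also $x_2\ne e$, for small $V$ we have $x_2\notin W_V(x_1)\cup N_V(x_1)$. Then $\beta_{x_1,1,V}$ is $1$ at $x_1$ and $0$ at $x_2$, a contradiction. $\square$

Let us try to locate a point with a dip. Fix $y\in H\setminus\{e\}$, let $k=n\beta_{y,-1,V}$ with $n$ large, and let $h$ be matched with $k$. Then $m(h)=m(k)=-n$, so there is $x_{V,n}\in G$ with $\operatorname{Re}h(x_{V,n})=-n$. For a matched pair $(f,g)$ and $n$ large, $g+k$ has its smallest real part essentially at $y^{\pm1}$, so $m(f+h)=m(g+k)$ is about $-n+\operatorname{Re}g(y)$, and evaluating $f+h$ at $x_{V,n}$ gives $\operatorname{Re}f(x_{V,n})\ge\operatorname{Re}g(y)$ approximately. A limit point $x$ would satisfy $\operatorname{Re}g(y)\le\operatorname{Re}f(x)$ for all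 matched pairs. That looks perfect, until one asks what happens if $x=e$. Then the inequality reads $\operatorname{Re}g(y)\le f(e)=g(e)$, which is always true and says nothing.

The equation $m(h)=-n$ alone does not prevent this. On $\mathbb R$ take $V_n=[-\frac1{8n},\frac1{8n}]$ and $h_n=n\beta_{1/n,-1,V_n}$. Here $W=[-\frac1{4n},\frac1{4n}]$ and $N$ consists of the two intervals $\pm\frac1n+[-\frac1{4n},\frac1{4n}]$, so $V_n$ is admissible and $m(h_n)=-n$ is attained only on these two intervals, which converge to $e=0$.

The way out is to look at the minimum of $\operatorname{Re}(f_0+h)$ instead of $\operatorname{Re}h$, where $(f_0,g_0)$ is one fixed matched pair with $\operatorname{Re}g_0(y)<g_0(e)$. This forces $\operatorname{Re}f_0\le\operatorname{Re}g_0(y)<f_0(e)$ at the chosen point, so the limit cannot be $e$. The price is that $\operatorname{Re}h$ at that point is only within a bounded amount of $-n$, so the inequality acquires an additive constant $C$. We cannot scale $C$ away in an inequality between $f$ and $g=Tf$, because $T$ is not known to be homogeneous. But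 we can scale it away after going from $H$ to $G$ and back, where only functions on $H$ remain; that is Lemma 3. And the freedom to choose $f_0$ will in the end give the exact equality.

## Matching the real parts

**Step 1: from a point of $H$ to a point of $G$, with a bounded error.** This step carries out the plan just described.

**Lemma 4.** Let $y\in H\setminus\{e\}$ and let $(f_0,g_0)$ be matched with $\operatorname{Re}g_0(y)<g_0(e)$. Then there are $x\in G\setminus\{e\}$ and $C\ge0$ such that $\operatorname{Re}f_0(x)\le\operatorname{Re}g_0(y)$ and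
$$\operatorname{Re}g(y)\le\operatorname{Re}f(x)+C\qquad\text{for every matched }(f,g).\tag{5}$$

*Proof.* Let $V$ be admissible for $y$ and let $n>f_0(e)$ be an integer. Put $k=n\beta_{y,-1,V}$ and let $h$ be matched with $k$. By Lemma 2, $\operatorname{Re}k\ge-n$ with equality at $y$, so $m(h)=m(k)=-n$ and $\operatorname{Re}h\ge-n$ on $G$. By (3),
$$m(f_0+h)=m(g_0+k)\le\operatorname{Re}g_0(y)-n<0,$$
where the last inequality holds since $\operatorname{Re}g_0(y)<g_0(e)=f_0(e)<n$. So the minimum is attained on $G$: there is $x_{V,n}\in G$ with $\operatorname{Re}(f_0+h)(x_{V,n})\le\operatorname{Re}g_0(y)-n$. With $\operatorname{Re}h\ge-n$ this gives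
$$\operatorname{Re}f_0(x_{V,n})\le\operatorname{Re}g_0(y),\qquad \operatorname{Re}h(x_{V,n})\le-n+\operatorname{Re}g_0(y)-\operatorname{Re}f_0(x_{V,n}).\tag{6}$$

Now let $(f,g)$ be matched and $n\ge2f(e)$. Write $\mu_V=\min_{N_V(y)}\operatorname{Re}g$, so $\mu_V\le g(e)=f(e)$. We claim $m(g+k)\ge-n+\mu_V$. On $N_V(y)$ we have $k\in[-n,0]$, so $\operatorname{Re}(g+k)\ge\mu_V-n$. Off $N_V(y)$ we have $k\ge0$, so $\operatorname{Re}(g+k)\ge-f(e)\ge-n+f(e)\ge-n+\mu_V$. The possible extra spectral value $0$ satisfies $0\ge-n+f(e)\ge-n+\mu_V$. Hence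
$$\operatorname{Re}(f+h)(x_{V,n})\ge m(f+h)=m(g+k)\ge-n+\mu_V ,$$
and by the second part of (6),
$$\operatorname{Re}f(x_{V,n})\ge\mu_V-\operatorname{Re}g_0(y)+\operatorname{Re}f_0(x_{V,n}).\tag{7}$$

Direct the pairs $(V,n)$ by reverse inclusion in $V$ and by the order in $n$, and pass to a subnet such that $x_{V,n}\to x$, with $x\in G$ if $G$ is compact and $x\in G\cup\{\infty\}$ (the one-point compactification) otherwise. Every matched pair $(f,g)$ satisfies $n\ge2f(e)$ eventually, and $\mu_V\to\min\{\operatorname{Re}g(y),\operatorname{Re}g(y^{-1})\}=\operatorname{Re}g(y)$ because $g$ is continuous and $N_V(y)$ shrinks to $\{y,y^{-1}\}$. Put $C=\operatorname{Re}g_0(y)-\operatorname{Re}f_0(x)$. The limit of the first part of (6) gives $\operatorname{Re}f_0(x)\le\operatorname{Re}g_0(y)$, that is, $C\ge0$, and the limit of (7) gives (5).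

It remains to exclude two positions of $x$. If $x=\infty$, then (5) says $\operatorname{Re}g(y)\le C$ for all $g\in A(H)_+$, which fails for $g=r\beta_{y,1,V}$ with $r>C$. If $x=e$, then $f_0(e)\le\operatorname{Re}g_0(y)<g_0(e)=f_0(e)$, which is absurd. $\square$

For every $y\ne e$ there is a pair $(f_0,g_0)$ as required: let $g_0=v$ on $H$ with $V$ so small that $v(y)=0$; then $\operatorname{Re}g_0(y)=0<1=g_0(e)$.

**Step 2: go back and remove the error.** For $x\in G\setminus\{e\}$ and $y\in H\setminus\{e\}$ write $x\sim y$ if $|\operatorname{Re}f(x)-\operatorname{Re}g(y)|$ is bounded over all matched pairs $(f,g)$.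

**Lemma 5.** Each $y\in H\setminus\{e\}$ is related to some $x\in G\setminus\{e\}$, unique up to inversion, and symmetrically. If $x\sim y$, then $\operatorname{Re}g(y)=\operatorname{Re}f(x)$ for every matched $(f,g)$.

*Proof.* Let $x,C$ come from Lemma 4 for $y$ and some $(f_0,g_0)$. The symmetric version, applied to $x$, gives $y'\in H\setminus\{e\}$ and $C'\ge0$ with $\operatorname{Re}f(x)\le\operatorname{Re}g(y')+C'$ for every matched $(f,g)$. Together with (5), $\operatorname{Re}g(y)\le\operatorname{Re}g(y')+C+C'$ for all $g\in A(H)_+$. By Lemma 3, $y'=y^{\pm1}$, so $\operatorname{Re}g(y')=\operatorname{Re}g(y)$ and therefore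
$$-C'\le\operatorname{Re}g(y)-\operatorname{Re}f(x)\le C .$$
Thus *every* $x$ produced by Lemma 4 from $y$ satisfies $x\sim y$. If $x_1\sim y$ and $x_2\sim y$, then $|\operatorname{Re}f(x_1)-\operatorname{Re}f(x_2)|$ is bounded over $f\in A(G)_+$, so $x_2=x_1^{\pm1}$ by Lemma 3. The other side is symmetric.

Now fix $x\sim y$. By the uniqueness, the point that Lemma 4 produces from $y$ and *any* allowed pair $(f_0,g_0)$ is $x$ or $x^{-1}$, and $\operatorname{Re}f_0$ is the same at both. So, for every matched $(f_0,g_0)$:

* (i) if $\operatorname{Re}g_0(y)<f_0(e)$, then $\operatorname{Re}f_0(x)\le\operatorname{Re}g_0(y)$;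
* (ii) if $\operatorname{Re}f_0(x)<f_0(e)$, then $\operatorname{Re}g_0(y)\le\operatorname{Re}f_0(x)$ (the symmetric version).

If $\operatorname{Re}g_0(y)<f_0(e)$, then (i) gives $\operatorname{Re}f_0(x)\le\operatorname{Re}g_0(y)<f_0(e)$, and (ii) gives the reverse inequality. Otherwise $\operatorname{Re}g_0(y)=f_0(e)$; then $\operatorname{Re}f_0(x)<f_0(e)$ would give $\operatorname{Re}g_0(y)\le\operatorname{Re}f_0(x)<f_0(e)$ by (ii), a contradiction, so $\operatorname{Re}f_0(x)=f_0(e)=\operatorname{Re}g_0(y)$. $\square$

## Matching the imaginary parts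

Real parts alone leave $x$ and $x^{-1}$ undistinguished. At the start, on $\mathbb Z/3$, it was the largest imaginary part of a sum that settled this choice, and so it is here.

**Step 3: a point that carries the imaginary part.** The bump now uses $c=i$. No auxiliary $f_0$ is needed: if the limit point were $e$, all imaginary parts there would be $0$, and this is already contradictory.

**Lemma 6.** Let $y\in H$ with $y\ne y^{-1}$. There is $x'\in G$ with $x'\ne x'^{-1}$ and $\operatorname{Im}g(y)=\operatorname{Im}f(x')$ for every matched $(f,g)$.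

*Proof.* Let $V$ be admissible for $y$, $n\ge1$, $k=n\beta_{y,i,V}$, and let $h$ be matched with $k$. By Lemma 2, $\operatorname{Im}k\in[0,n]$ on $yV^2$, $\operatorname{Im}k\in[-n,0]$ on $V^2y^{-1}$, $\operatorname{Im}k=0$ elsewhere, and $\operatorname{Im}k(y)=n$. So $J(h)=J(k)=n>0$, and there is $x_{V,n}\in G$ with $\operatorname{Im}h(x_{V,n})=n$. Let $(f,g)$ be matched and $n\ge2f(e)$. On $yV^2$ we have $\operatorname{Im}(g+k)\le n+\max_{yV^2}\operatorname{Im}g$. Elsewhere $\operatorname{Im}k\le0$, so $\operatorname{Im}(g+k)\le g(e)=f(e)$, and the extra spectral value $0$ is also at most $f(e)$. Since $n+\max_{yV^2}\operatorname{Im}g\ge n-f(e)\ge f(e)$, we get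
$$n+\operatorname{Im}f(x_{V,n})\le J(f+h)=J(g+k)\le n+\max_{yV^2}\operatorname{Im}g .$$
Pass to a subnet with $x_{V,n}\to x'$ in $G$, respectively in $G\cup\{\infty\}$. Since $yV^2$ shrinks to $y$,
$$\operatorname{Im}f(x')\le\operatorname{Im}g(y)\qquad\text{for every matched }(f,g).$$
If $x'=\infty$ or $x'=x'^{-1}$, then $\operatorname{Im}f(x')=0$ for all $f\in A(G)_+$, so $0\le\operatorname{Im}g(y)$ for all $g\in A(H)_+$. This is false for $g=\beta_{y,-i,V}$, whose value at $y$ is $-i$. So $x'\in G$ and $x'\ne x'^{-1}$.

The symmetric version of this argument, applied to $x'$, gives $y'\in H$ with $\operatorname{Im}g(y')\le\operatorname{Im}f(x')$ for every matched pair. Hence $\operatorname{Im}g(y')\le\operatorname{Im}f(x')\le\operatorname{Im}g(y)$. So $\operatorname{Im}g(y')\le\operatorname{Im}g(y)$ for all $g\in A(H)_+$. Applying this to $\bar g\in A(H)_+$ gives the reverse inequality, so equality holds throughout. $\square$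

**Step 4: the two points agree.** So far the real part of $g(y)$ is read off at $x$ and the imaginary part at $x'$. If these were unrelated points, we could prescribe $\operatorname{Re}f(x)$ and $\operatorname{Im}f(x')$ independently and force $g(y)$ out of the convex hull of $\sigma(f)$. On $\mathbb Z$ with $x=3$, $x'=5$ the function $f=4\delta_0-\delta_3-\delta_{-3}+i\delta_5-i\delta_{-5}$ has $\sigma(f)=\{4,-1,i,-i,0\}$, while $g(y)$ would be $-1+i$, which is outside the triangle spanned by $4$ and $\pm i$ together with $-1$.

**Lemma 7.** If $y\neq y^{-1}$, $x\sim y$, and $x'$ is as in Lemma 6, then $x'\in\{x,x^{-1}\}$. Hence $g(y)=f(x')$ for every matched $(f,g)$.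

*Proof.* Suppose $x'\notin\{x,x^{-1}\}$. Both $x$ and $x'$ differ from $e$. Choose $V$ admissible for both and so small that $N_V(x)$, $N_V(x')$ and $W_V(x)\cup W_V(x')$ are pairwise disjoint. Put
$$\beta=\beta_{x,-1,V}+\beta_{x',i,V}\in A(G)_+ ;$$
the value $c=i$ is allowed because $x'^2\ne e$. By Lemma 2 and the disjointness, $\beta\in[-1,0]$ on $N_V(x)$, $\beta\in i[-1,1]$ on $N_V(x')$, $\beta\in[0,\infty)$ on $W_V(x)\cup W_V(x')$, and $\beta=0$ elsewhere. All these values lie in the convex set $K=\{s\in\mathbb C:|\operatorname{Im}s|\le1+\operatorname{Re}s\}$, so $\operatorname{co}\sigma(\beta)\subseteq K$. Let $g$ be matched with $\beta$. By Lemmas 5 and 6, $\operatorname{Re}g(y)=\operatorname{Re}\beta(x)=-1$ and $\operatorname{Im}g(y)=\operatorname{Im}\beta(x')=1$. So $-1+i\in\sigma(g)\subseteq\operatorname{co}\sigma(g)=\operatorname{co}\sigma(\beta)\subseteq K$. But $1\le1+(-1)$ is false, a contradiction.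

Therefore $x'=x^{\pm1}$, and $\operatorname{Re}f(x')=\operatorname{Re}f(x)=\operatorname{Re}g(y)$; with Lemma 6, $f(x')=g(y)$. $\square$

## The composition map

**Step 5: define $\varphi$.** The aim is a map $\varphi:H\to G$ with $g=f\circ\varphi$ for every matched pair. Put $\varphi(e)=e$; this works since $g(e)=f(e)$. For $y\ne y^{-1}$ let $\varphi(y)=x'$ as in Lemmas 6 and 7. For $y=y^{-1}\neq e$ choose $x\sim y$ and let $\varphi(y)=x$. In this last case $\operatorname{Re}f(x)=\operatorname{Re}g(y)$ and $g(y)$ is real, so we need $f(x)$ to be real, and it is enough that $x=x^{-1}$. Suppose $x\ne x^{-1}$. The symmetric versions of Lemmas 6 and 7, applied to $x$ and to $y$ (for which $x\sim y$), give $y'\in H$ with $y'\ne y'^{-1}$ and $y'\in\{y,y^{-1}\}=\{y\}$. So $y'=y=y^{-1}$, a contradiction. In all cases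
$$Tf=f\circ\varphi\qquad(f\in A(G)_+).\tag{8}$$

**Step 6: $\varphi$ is a bijection and $T$ extends linearly.** By the symmetric version there is $\psi:G\to H$ with $f=(Tf)\circ\psi$ for all $f\in A(G)_+$. So $f=f\circ\varphi\circ\psi$ for all $f\in A(G)_+$, and $g=g\circ\psi\circ\varphi$ for all $g\in A(H)_+$. The cones span $A(G)$ and $A(H)$, which separate points, so $\varphi$ is a bijection with inverse $\psi$. In particular $T$ is a bijection. If $f=\sum_jc_jf_j$ with $f_j\in A(G)_+$, then $f\circ\varphi=\sum_jc_jTf_j\in A(H)$. So $\tilde Tf=f\circ\varphi$ maps $A(G)$ into $A(H)$, and likewise $g\mapsto g\circ\psi$ maps $A(H)$ into $A(G)$ and is its inverse. Thus $\tilde T$ is an algebra isomorphism of $A(G)$ onto $A(H)$ extending $T$.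

**Step 7: $\varphi$ is a homeomorphism, and the operators $\lambda(x)$ are linearly independent.** Both claims need functions in $A(G)$ concentrated at a point, which exist once we leave the cone. Let $x\in O\subseteq G$ with $O$ open. The function $w(z)=v(x^{-1}z)=\langle\lambda(z)u,\lambda(x)u\rangle$ is in $A(G)$, $w(x)=1$, and $w=0$ off $xV^2$, hence off $O$ for small $V$. If $\varphi(y_0)=x$, then $\{y:|w(\varphi(y))|>\frac12\}$ is open, because $w\circ\varphi\in A(H)$ is continuous; it contains $y_0$, and $\varphi$ maps it into $O$. So $\varphi$ is continuous, and likewise $\psi$.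

For distinct $x_1,\dots,x_r\in G$ choose $V$ with $x_i^{-1}x_j\notin V^2$ for $i\ne j$; then $f_i(z)=v(x_i^{-1}z)$ satisfies $f_i(x_j)=\delta_{ij}$. If $\sum_jc_j\lambda(x_j)=0$, pairing with $f_i$ gives $c_i=0$. So distinct operators $\lambda(x_j)\in VN(G)$ are linearly independent.

## From a homeomorphism to a Jordan identity

On the full algebra $A(G)$ a homeomorphism would be all we could expect. What remains to be used is that $f\mapsto f\circ\varphi$ carries the cone $A(G)_+$ onto the cone $A(H)_+$. We pass to the dual, where this becomes an order isomorphism of von Neumann algebras.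

**Step 8: the adjoint.** If $f_n\to f$ in $A(G)$ and $\tilde Tf_n\to g$ in $A(H)$, then both converge pointwise, since the norms dominate the sup norm, so $g=f\circ\varphi=\tilde Tf$. By the closed graph theorem $\tilde T$ is bounded, and likewise $\tilde T^{-1}$. Let $\Phi=\tilde T^*:VN(H)\to VN(G)$, a bounded linear bijection. For $f\in A(G)$ we have $\langle f,\Phi(\lambda_H(y))\rangle=\tilde Tf(y)=f(\varphi(y))$, so
$$\Phi(\lambda_H(y))=\lambda_G(\varphi(y)),\qquad\Phi(1)=1.\tag{9}$$

**Step 9: functions in $A(H)_+$ are positive functionals on $VN(H)$.** Let $g=\langle\lambda(\cdot)\xi,\eta\rangle\in A(H)_+$, and let $\omega(a)=\langle g,a\rangle=\langle a\xi,\eta\rangle$. For $a=\sum_jc_j\lambda(y_j)$ we have $a^*a=\sum_{j,k}\bar c_jc_k\lambda(y_j^{-1}y_k)$, so $\omega(a^*a)=\sum_{j,k}\bar c_jc_kg(y_j^{-1}y_k)\ge0$. A general $a\in VN(H)$ is a strong limit of a net $(a_\alpha)$ of such operators. Then $\omega(a_\alpha^*a_\alpha)=\langle a_\alpha\xi,a_\alpha\eta\rangle\to\langle a\xi,a\eta\rangle=\omega(a^*a)$, so $\omega(a^*a)\ge0$. The same holds for $G$.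

**Step 10: $\Phi$ is an order isomorphism.** Let $0\le a\in VN(H)$ and $\xi\in L^2(G)$. Since $f_\xi\in A(G)_+$ and $Tf_\xi\in A(H)_+$, Step 9 gives
$$\langle\Phi(a)\xi,\xi\rangle=\langle f_\xi,\Phi(a)\rangle=\langle Tf_\xi,a\rangle\ge0 .$$
So $\Phi(a)\ge0$. The same argument works for $\Phi^{-1}=(\tilde T^{-1})^*$, since $\tilde T^{-1}(A(H)_+)=A(G)_+$.

**Step 11: $\Phi$ preserves the Jordan product.** This is Kadison's theorem (R. V. Kadison, *A generalized Schwarz inequality and algebraic invariants for operator algebras*, Ann. of Math. 56 (1952)): a unital linear order isomorphism between C\*-algebras is a Jordan \*-isomorphism. In our situation the part we need has a short proof. Since $\Phi$ is positive and linear, it maps self-adjoint elements to self-adjoint elements. We first show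
$$\Phi(a^2)\ge\Phi(a)^2\qquad(a=a^*\in VN(H)).\tag{10}$$
Suppose first that $a=\sum_jt_jp_j$ is a finite sum with real $t_j$ and projections $p_j\in VN(H)$ that are mutually orthogonal with $\sum_jp_j=1$. Put $Q_j=\Phi(p_j)\ge0$ and $S=\Phi(a)=\sum_jt_jQ_j$. Then $\sum_jQ_j=1$ and
$$0\le\sum_j(t_j-S)Q_j(t_j-S)=\sum_jt_j^2Q_j-S^2-S^2+S^2=\Phi(a^2)-\Phi(a)^2 .$$
By the spectral theorem every self-adjoint $a\in VN(H)$ is a norm limit of such sums, and $\Phi$ is bounded, so (10) holds in general. The same inequality for $\Phi^{-1}$ at $\Phi(a)$ reads $\Phi^{-1}(\Phi(a)^2)\ge a^2$; applying the positive map $\Phi$ gives $\Phi(a)^2\ge\Phi(a^2)$. So $\Phi(a^2)=\Phi(a)^2$ for self-adjoint $a$. Replacing $a$ by $a+b$ gives $\Phi(ab+ba)=\Phi(a)\Phi(b)+\Phi(b)\Phi(a)$ for self-adjoint $a,b$, and by bilinearity for all $a,b\in VN(H)$.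

**Step 12: the identity on group elements.** Take $a=\lambda_H(y)$, $b=\lambda_H(z)$ and use (9):
$$\lambda_G(\varphi(yz))+\lambda_G(\varphi(zy))=\lambda_G(\varphi(y)\varphi(z))+\lambda_G(\varphi(z)\varphi(y)).$$
By the linear independence in Step 7, the two points on the left are the two points on the right, with multiplicity:
$$\{\varphi(yz),\varphi(zy)\}=\{\varphi(y)\varphi(z),\varphi(z)\varphi(y)\}\quad\text{as multisets},\qquad y,z\in H.\tag{11}$$

## One order of multiplication for all pairs

By (11), each product $\varphi(yz)$ is $\varphi(y)\varphi(z)$ or $\varphi(z)\varphi(y)$, but the choice might depend on the pair. Scott's theorem (W. R. Scott, *Half-homomorphisms of groups*, Proc. Amer. Math. Soc. 8 (1957), 1141–1144) says that a map between groups with this property is a homomorphism or an anti-homomorphism. Since our $\varphi$ is bijective and satisfies (11), we can prove what we need by hand.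

Write $A,B,C,D$ for the images of $a,b,c,d\in H$ under $\varphi$. If $AB=BA$, then $\varphi(ab)=AB=\varphi(ba)$, and so $ab=ba$. If $AB\neq BA$, call the pair $\{a,b\}$ *straight* if $\varphi(ab)=AB$; by (11) then $\varphi(ba)=BA$. Otherwise $\varphi(ab)=BA$ and $\varphi(ba)=AB$, and we call the pair *reversed*. Both notions are symmetric in $a$ and $b$.

**Step 13: no $a$ has both a straight partner and a reversed partner.** This is the local form of Scott's theorem. Suppose $\{a,b\}$ is straight and $\{a,c\}$ is reversed:
$$\varphi(ab)=AB,\quad\varphi(ba)=BA,\quad\varphi(ac)=CA,\quad\varphi(ca)=AC,\quad AB\ne BA,\quad AC\neq CA .$$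
Bracketing $bac$ as $(ba)c$ and as $b(ac)$, we see that $\varphi(bac)$ lies in $\{BAC,\,CBA\}$ and in $\{BCA,\,CAB\}$. Here $BAC=BCA$ would give $AC=CA$, and $CBA=CAB$ would give $AB=BA$. So either $\varphi(bac)=BAC=CAB$, or $\varphi(bac)=CBA=BCA$, and then $BC=CB$.

*First case: $\varphi(bac)=BAC=CAB$.* The element $a\cdot bac=ab\cdot ac$ has its image in $\{ABAC,\,BACA\}$ and in $\{ABCA,\,CAAB\}$. We exclude all four coincidences. $ABAC=ABCA$ gives $AC=CA$. $ABAC=CAAB$ gives, since $ABAC=ACAB$, that $AC=CA$. $BACA=ABCA$ gives $BA=AB$. $BACA=CAAB$ gives, since $BACA=CABA$, that $BA=AB$. Each is false, so this case does not occur.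

*Second case: $BC=CB$.* Then $bc=cb$, and $z=bc$ has image $Z=BC$, which commutes with $B$. We first show that $Z$ commutes with $A$. The element $abc=(ab)c=a(bc)=(ac)b$ has its image in each of
$$\{ABC,\,CAB\},\qquad\{ABC,\,BCA\},\qquad\{CAB,\,BCA\}.$$
If the image is not $ABC$, then it equals $CAB=BCA=CBA$, so $AB=BA$, which is false. So it is $ABC$, and by the third set $ABC=CAB$ or $ABC=BCA$. The former gives $ACB=CAB$, so $AC=CA$, which is false. Hence $ABC=BCA$, that is, $AZ=ZA$.

Next, $\varphi(b^{-1})=B^{-1}$ because $\varphi(e)=e$ is a product of $\varphi(b)$ and $\varphi(b^{-1})$ in some order, and $\varphi(b^2)=B^2$. We have $\varphi(ab^{-1})\in\{AB^{-1},B^{-1}A\}$. If $\varphi(ab^{-1})=B^{-1}A$, then $ab=(ab^{-1})b^2$ gives $AB\in\{B^{-1}AB^2,\,BA\}$, and each possibility means $AB=BA$, which is false. So $\varphi(ab^{-1})=AB^{-1}$. Finally $ac=(ab^{-1})z$, so $\varphi(ac)$ is $AB^{-1}Z$ or $ZAB^{-1}$. Since $Z$ commutes with $A$ and $B$, both equal $AB^{-1}Z=AC$. But $\varphi(ac)=CA\ne AC$, a contradiction.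

**Step 14: straight and reversed pairs do not coexist.** This gives the global statement. Suppose $\{a,b\}$ is straight and $\{c,d\}$ is reversed. If $AC\ne CA$, then $\{a,c\}$ is straight, and $c$ has a straight and a reversed partner, or it is reversed, and $a$ has both; Step 13 forbids this. So $AC=CA$, and in the same way $A$ and $B$ commute with $C$ and $D$. Then $ac=ca$ and $\varphi(ac)=AC$. We compute the type of $ac$ with $b$ and with $d$.

Since $(ac)b=c(ab)$ and $\varphi(ab)=AB$ commutes with $C$, $\varphi((ac)b)=CAB=(AC)B$. Moreover $B(AC)=CBA\ne CAB$. So $\{ac,b\}$ is straight. Since $(ac)d=a(cd)$ and $\varphi(cd)=DC$ commutes with $A$, $\varphi((ac)d)=ADC=D(AC)$. Moreover $(AC)D=ACD\ne ADC$. So $\{ac,d\}$ is reversed. This contradicts Step 13.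

So either there are no reversed pairs, and then $\varphi(yz)=\varphi(y)\varphi(z)$ for all $y,z$ (for commuting images both orders agree), or there are no straight pairs, and then $\varphi(yz)=\varphi(z)\varphi(y)$ for all $y,z$. The homeomorphism $\varphi$ is an isomorphism or an anti-isomorphism.

## Isometry, positivity and the converse

**Step 15: conclusion (b).** If $\varphi$ is an isomorphism, it is a topological isomorphism of $H$ onto $G$. If it is an anti-isomorphism, then $y\mapsto\varphi(y^{-1})$ is a topological isomorphism of $H$ onto $G$.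

**Step 16: conclusion (a).** We must show that $f\mapsto f\circ\varphi$ is isometric for the norms of $A(G)$ and $A(H)$. Suppose first that $\varphi$ is a topological isomorphism. Then $E\mapsto|\varphi(E)|$ is a left Haar measure on $H$, so by uniqueness of Haar measure there is $\kappa>0$ such that $U\xi=\kappa\,\xi\circ\varphi$ is unitary from $L^2(G)$ onto $L^2(H)$. For $y,t\in H$,
$$(U\lambda_G(\varphi(y))\xi)(t)=\kappa\,\xi(\varphi(y)^{-1}\varphi(t))=\kappa\,\xi(\varphi(y^{-1}t))=(\lambda_H(y)U\xi)(t).$$
Hence $\langle\lambda_G(\varphi(y))\xi,\eta\rangle=\langle\lambda_H(y)U\xi,U\eta\rangle$. Representations of $f$ correspond to representations of $f\circ\varphi$ with the same product of norms, in both directions. So $f\mapsto f\circ\varphi$ is isometric from $A(G)$ onto $A(H)$.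

For inversion, $\langle\lambda(x^{-1})\xi,\eta\rangle=\overline{\langle\lambda(x)\eta,\xi\rangle}=\langle\lambda(x)\bar\eta,\bar\xi\rangle$. So $f\mapsto\check f$, $\check f(x)=f(x^{-1})$, is an isometry of $A(G)$ onto itself, and the same holds for $H$. If $\varphi$ is an anti-isomorphism, let $\theta(y)=\varphi(y^{-1})$, a topological isomorphism; then $f\circ\varphi=(f\circ\theta)\check{\ }$, a composition of two surjective isometries. In both cases $\tilde T$ is a complex-linear surjective isometry, and by Step 6 it is an algebra isomorphism extending $T$. It is positive since $\tilde T(A(G)_+)=T(A(G)_+)=A(H)_+$.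

**Step 17: the converse.** Let $\varphi:H\to G$ be a topological isomorphism or anti-isomorphism. By Step 16, $f\mapsto f\circ\varphi$ maps $A(G)$ bijectively onto $A(H)$. It maps $P(G)$ onto $P(H)$: for isomorphisms this is clear from the definition, and for anti-isomorphisms one composes with $f\mapsto\check f$, which maps a positive definite $f$ to $\check f=\bar f$, again positive definite. So it maps $A(G)_+$ bijectively onto $A(H)_+$. Since $\varphi$ is a bijection, $f\circ\varphi+g\circ\varphi$ and $f+g$ have the same range, and $G$ is compact if and only if $H$ is. So $\sigma(f\circ\varphi+g\circ\varphi)=\sigma(f+g)$. This completes the proof of Theorem 1. $\blacksquare$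

## How much of the spectrum is needed

**Equivalent conditions.** For a surjection $T:A(G)_+\to A(H)_+$ the following are equivalent: (i) $\sigma(Tf+Tg)=\sigma(f+g)$ for all $f,g$; (ii) $\operatorname{co}\sigma(Tf+Tg)=\operatorname{co}\sigma(f+g)$ for all $f,g$; (iii) $Tf=f\circ\varphi$ with $\varphi:H\to G$ a topological isomorphism or anti-isomorphism. Clearly (i) implies (ii); Theorem 1 gives (ii) implies (iii); its converse part gives (iii) implies (i). The complex-linear extension of $T$ is unique, because $A(G)_+$ spans $A(G)$.

**Relations instead of maps.** Let $\Gamma\subseteq A(G)_+\times A(H)_+$ be a relation whose two projections are onto, with $\operatorname{co}\sigma(f_1+f_2)=\operatorname{co}\sigma(g_1+g_2)$ for all $(f_1,g_1),(f_2,g_2)\in\Gamma$. Then $\Gamma$ is the graph of $f\mapsto f\circ\varphi$ with $\varphi$ as in Theorem 1. Indeed, call the elements of $\Gamma$ matched pairs. Lemmas 4 to 7 and Step 5 used only the three properties of matched pairs, and they give $g=f\circ\varphi$ for all $(f,g)\in\Gamma$. So $\Gamma$ is the graph of a map, this map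 is onto and satisfies (1), and Theorem 1 applies.

**The spectral radius does not suffice.** Let $G=\mathbb Z/4$ and $H=(\mathbb Z/2)^2$. For a finite abelian group the positive definite functions are the sums $\sum_\chi a_\chi\chi$ over characters with $a_\chi\ge0$. Let $\chi\mapsto\chi'$ be a bijection $\widehat G\to\widehat H$ and put $T(\sum a_\chi\chi)=\sum a_\chi\chi'$. This is an additive bijection of the cones. The spectral radius $r$ of an element of the cone is its value at $e$, which is $\sum_\chi a_\chi$, so $r(Tf+Tg)=(Tf+Tg)(e)=(f+g)(e)=r(f+g)$. But $G\not\cong H$.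

**The real parts of spectra do not suffice for (a).** Let $G=H=\mathbb Z$ and fix $f_0\in A(\mathbb Z)_+$ that is not real-valued, for instance $2\delta_0+i\delta_1-i\delta_{-1}$. Let $T$ interchange $f_0$ and $\bar f_0$ and fix all other $f$. Then $T$ is a bijection with $\operatorname{Re}Tf=\operatorname{Re}f$ for all $f$, so $\operatorname{Re}\sigma(Tf+Tg)=\operatorname{Re}\sigma(f+g)$ for all $f,g$. Since $f_0(0)>0$, the function $2f_0$ differs from $f_0$ and from $\bar f_0$ at $0$, so $T(2f_0)=2f_0$. But $2T(f_0)=2\bar f_0\ne2f_0$, so $T$ has no real-linear extension.
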